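\title{Undetermined cut and choose games of uncountable length}

\begin{abstract}
In the cut and choose game of length $\lambda$ on a complete Boolean algebra, one player repeatedly cuts the current element into two pieces, the other keeps one of them, and products are taken at limit stages; the second player wins if the current element is nonzero at every stage before $\lambda$. We prove in ZFC that for every uncountable cardinal $\lambda$ with $2^{\aleph_0}\ge\lambda^{++}$ there is an algebra on which neither player has a winning strategy. Hence it is consistent relative to ZFC that some game of length $\aleph_{\omega+1}$ is undetermined, which confirms a conjecture posed in \cite{Levine}. The algebra shoots a club through the complement of a stationary subset of $\lambda^{++}$. Without the assumption on the continuum, a winning strategy for the second player on this algebra yields a generic elementary embedding, so that there are undetermined games of every uncountable length if $0^\#$ does not exist. We also prove a partial converse.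
\end{abstract}

\section{The game and the results}\label{sec:intro}

We work in ZFC, and Boolean algebras are nontrivial ($0\ne1$). We write $a-p$ for $a\wedge -p$. Let $\mathbb B$ be a complete Boolean algebra and $\lambda$ an infinite cardinal. The game $\mathcal G_{<\lambda}(\mathbb B)$ is Jech's cut and choose game for complete Boolean algebras, played for $\lambda$ rounds with no concluding round. The players are \textsf{Cut} (he) and \textsf{Choose} (she).
\begin{itemize}
\item \textsf{Cut} opens with a nonzero $a_0\in\mathbb B$.
\item In round $\alpha<\lambda$, given the current element $a_\alpha$, \textsf{Cut} plays some $p_\alpha\in\mathbb B$, and \textsf{Choose} selects $a_{\alpha+1}\in\{a_\alpha\wedge p_\alpha,\ a_\alpha-p_\alpha\}$.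
\item At a nonzero limit $\alpha<\lambda$ we put $a_\alpha=\prod_{\beta<\alpha}a_\beta$.
\end{itemize}
\textsf{Cut} wins if $a_\alpha=0$ for some $\alpha<\lambda$, and \textsf{Choose} wins otherwise. Nothing is required at stage $\lambda$ itself; this distinguishes the game from $\mathcal G_{\lambda}(\mathbb B)$. A strategy is a function that assigns a move to each partial run at which its player is to move, and it is winning if its player wins every run that follows it. The game is \emph{determined} if one of the players has a winning strategy, and \emph{undetermined} otherwise.

In forcing terms, \textsf{Cut} asks yes-or-no questions ``is $p_\alpha$ in the generic filter?'', and \textsf{Choose} must answer so that at each stage before $\lambda$ the answers given so far can hold together. Each player has a simple reason for success. \textsf{Choose} wins when $\mathbb B$ is sufficiently closed (Example~\ref{ex:closed}), and \textsf{Cut} cannot win when $\mathbb B$ is sufficiently distributive (Lemma~\ref{lem:cut}). Since distributivity is weaker than closure, one would guess that an algebra that is distributive but far from closed gives an undetermined game. This guess cannot be a theorem of ZFC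 for successor lengths: it is known that, relative to a proper class of supercompact cardinals, it is consistent that $\mathcal G_{<\lambda}(\mathbb B)$ is determined for all complete Boolean algebras $\mathbb B$ and all successor cardinals $\lambda$. The following conjecture, posed in \cite{Levine}, asks for the opposite consistency result at $\aleph_{\omega+1}$.

\begin{quote}
\textbf{Conjecture.} \emph{The consistency of ZFC implies the consistency of the statement that $\mathcal G_{<\aleph_{\omega+1}}(\mathbb B)$ is undetermined for some complete Boolean algebra $\mathbb B$.}
\end{quote}

We prove the conjecture. The proof uses nothing about $\aleph_{\omega+1}$ except that it is uncountable.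

\begin{theorem}\label{thm:continuum}
Let $\lambda$ be an uncountable cardinal with $2^{\aleph_0}\ge\lambda^{++}$. Then there is a complete Boolean algebra $\mathbb B$ such that $\mathcal G_{<\lambda}(\mathbb B)$ is undetermined.
\end{theorem}

\begin{corollary}\label{cor:conj}
If ZFC is consistent, then so is ZFC together with the statement that $\mathcal G_{<\aleph_{\omega+1}}(\mathbb B)$ is undetermined for some complete Boolean algebra $\mathbb B$.
\end{corollary}

\begin{proof}
The forcing that adds $\aleph_{\omega+3}$ Cohen reals is ccc and so preserves cardinals. Thus, by Cohen's method, ZFC $+\ 2^{\aleph_0}\ge\aleph_{\omega+3}$ is consistent if ZFC is. Apply Theorem~\ref{thm:continuum} with $\lambda=\aleph_{\omega+1}$, so that $\lambda^{++}=\aleph_{\omega+3}$.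
\end{proof}

The algebra of Theorem~\ref{thm:continuum} exists for every uncountable $\lambda$; the size of the continuum is used only to defeat \textsf{Choose}. The next theorem describes what a winning strategy of \textsf{Choose} on this algebra entails in general. A partial order is \emph{$\lambda$-distributive} if any $\lambda$ many dense open sets have dense intersection, and \emph{${<}\rho$-closed} if every descending sequence of length less than $\rho$ has a lower bound. For a Boolean algebra $\mathbb B$ these terms refer to $\mathbb B\setminus\{0\}$. The \emph{critical point} of an elementary embedding is the least ordinal that it moves. The statement ``$0^\#$ exists'' is recalled in Section~\ref{sec:sharp}; it fails in $L$.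

\begin{theorem}\label{thm:embedding}
For every uncountable cardinal $\lambda$ there is a $\lambda$-distributive complete Boolean algebra $\mathbb B$ such that \textsf{Cut} has no winning strategy in $\mathcal G_{<\lambda}(\mathbb B)$, and such that the following holds. If \textsf{Choose} has a winning strategy in $\mathcal G_{<\lambda}(\mathbb B)$, then for every regular uncountable $\rho\le\lambda$ some ${<}\rho$-closed forcing adds an elementary $j:V\to M$, $M$ transitive, whose critical point $\delta$ satisfies $\rho\le\delta\le\lambda^{++}$ and $2^\mu<\delta$ for all $\mu<\rho$. Consequently $\mathcal G_{<\lambda}(\mathbb B)$ is undetermined if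
\begin{itemize}
\item[(a)] $2^\mu\ge\lambda^{++}$ for some infinite $\mu<\lambda$, or
\item[(b)] $0^\#$ does not exist.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:L}
If ZFC is consistent, then so is ZFC together with the following statement: for every infinite cardinal $\lambda$, there is a complete Boolean algebra $\mathbb B$ with $\mathcal G_{<\lambda}(\mathbb B)$ undetermined if and only if $\lambda$ is uncountable.
\end{corollary}

\begin{proof}
The statement holds in $L$, by part (b) for uncountable $\lambda$ and by Example~\ref{ex:omega} for $\lambda=\omega$.
\end{proof}

By (b), if the games $\mathcal G_{<\lambda}(\mathbb B)$ are determined for all $\mathbb B$ at even one uncountable $\lambda$, then $0^\#$ exists. Set forcing over $L$ does not add $0^\#$ (Lemma~\ref{lem:sharp}), so the determinacy result quoted above cannot be obtained in that way from the consistency of ZFC alone. Conversely, that result shows that the existence of an undetermined $\mathcal G_{<\aleph_{\omega+1}}(\mathbb B)$ is not provable in ZFC, granting its large cardinal hypothesis. In the other direction from Theorem~\ref{thm:embedding}, strong enough generic embeddings imply determinacy.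

\begin{proposition}\label{prop:converse}
Let $\lambda$ be regular uncountable. Suppose that for every cardinal $\theta$ some ${<}\lambda$-closed forcing adds an elementary $j:V\to M$, $M$ transitive, with critical point above $\lambda$, $j''\theta\in M$ and $|j''\theta|^M\le\lambda$. Then $\mathcal G_{<\lambda}(\mathbb B)$ is determined for every complete Boolean algebra $\mathbb B$.
\end{proposition}

Theorem~\ref{thm:continuum} is the case $\mu=\aleph_0$ of Theorem~\ref{thm:embedding}(a). We prove it first and directly (Sections \ref{sec:cut}--\ref{sec:T}), because the direct proof needs no embedding and shows the mechanism on which the rest depends.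

\section{Forcing background and first examples}\label{sec:background}

We use the following standard facts. Let $G$ be a $\mathbb B$-generic ultrafilter over $V$.
\begin{itemize}
\item[(F1)] If $A\subseteq G$ and $A\in V$, then $\prod A\in G$.
\item[(F2)] A $\lambda$-distributive forcing adds no new functions from $\lambda$, or from any smaller ordinal, into $V$. (For complete Boolean algebras the converse also holds.) A ${<}\rho$-closed forcing adds no new sequences of length less than $\rho$ of elements of $V$.
\item[(F3)] The Boolean value $[\![\varphi]\!]\in\mathbb B$ lies in $G$ if and only if $\varphi$ holds in $V[G]$, and a nonzero $a$ forces $\varphi$ if and only if $a\le[\![\varphi]\!]$. Moreover $[\![\neg\varphi]\!]=-[\![\varphi]\!]$, and for $I\in V$ we have $[\![\forall i\in I\,\varphi(i)]\!]=\prod_{i\in I}[\![\varphi(i)]\!]$.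
\item[(F4)] A partial order $P$ is \emph{separative} if $q\not\le p$ implies that some $r\le q$ is incompatible with $p$. A separative $P$ is identified with a dense subset of the complete Boolean algebra of its regular open sets, by sending $p$ to the cone $\{q:q\le p\}$. The two forcings have the same generic extensions.
\end{itemize}
``A forcing adds $j$'' means that some condition forces the existence of such an embedding as a class of the extension, in which $V$ is also available as a class.

Suppose $\dot\xi$ is a $\mathbb B$-name that is forced to be an ordinal below $\kappa$. For $X\subseteq\kappa$ let $b_X=[\![\dot\xi\in X]\!]$. By (F3),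
\begin{equation}\label{eq:b}
b_\emptyset=0,\qquad b_{\kappa\setminus X}=-b_X,\qquad b_{\bigcap_i X_i}=\prod_i b_{X_i},\qquad X\subseteq Y\Rightarrow b_X\le b_Y .
\end{equation}
By playing $b_X$, \textsf{Cut} asks whether $\dot\xi$ lies in $X$. We say that a nonzero $a\in\mathbb B$ \emph{decides} $\dot\xi$ if $a\le b_{\{\eta\}}$ for some $\eta<\kappa$.

\begin{example}\label{ex:omega}
For $\lambda=\omega$ there are no limit stages. If $a_n\neq0$, one of the two pieces is nonzero, and \textsf{Choose} wins by always taking such a piece.
\end{example}

\begin{example}\label{ex:closed}
Suppose $D$ is a dense subset of $\mathbb B\setminus\{0\}$ that is ${<}\lambda$-closed. Then \textsf{Choose} wins by maintaining a descending sequence $d_\alpha\in D$ with $d_\alpha\le a_\alpha$. One of $d_\alpha\wedge p_\alpha$ and $d_\alpha-p_\alpha$ is nonzero; she takes the corresponding piece of $a_\alpha$ and picks $d_{\alpha+1}\in D$ below that nonzero element. At limits she takes a lower bound in $D$. This covers atomic algebras, with $D$ the set of atoms.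
\end{example}

\begin{example}\label{ex:cohen}
Let $\mathbb B$ be the regular open algebra of Cantor space ${}^\omega2$ and $\lambda>\omega$. \textsf{Cut} opens with $1$ and plays $\{x:x(n)=1\}$ in round $n$. Then $a_\omega$ is the interior of a single point, which is $0$, and \textsf{Cut} wins.
\end{example}

In the last example \textsf{Cut} asks for the digits of a new real, and the answers of \textsf{Choose}, being given in $V$, describe an old one. An undetermined game needs an algebra that adds no such objects.

\section{Distributivity stops Cut}\label{sec:cut}

\begin{lemma}\label{lem:cut}
If $\mathbb B$ is $\lambda$-distributive, then \textsf{Cut} has no winning strategy in $\mathcal G_{<\lambda}(\mathbb B)$.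
\end{lemma}

\begin{proof}
Let $\sigma$ be a strategy for \textsf{Cut} with opening move $a_0$, and let $G\ni a_0$ be $\mathbb B$-generic over $V$. In $V[G]$ we let $G$ play for \textsf{Choose}. By recursion on $\alpha<\lambda$ we build partial runs, each extending the earlier ones, such that the partial run up to $a_\alpha$ is in $V$, follows $\sigma$, and has $a_\alpha\in G$. Given the run up to $a_\alpha$, the move $p_\alpha$ prescribed by $\sigma$ is defined because this partial run is in $V$. Exactly one of $a_\alpha\wedge p_\alpha$ and $a_\alpha-p_\alpha$ lies in the ultrafilter $G$, and we let $a_{\alpha+1}$ be that piece. At a limit $\alpha$, the sequence of moves made so far is in $V$ by (F2), so $a_\alpha=\prod_{\beta<\alpha}a_\beta$ is defined and lies in $G$ by (F1).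

The whole run is a function from $\lambda$ into $V$, hence in $V$ by (F2). It follows $\sigma$, and every $a_\alpha$ is nonzero because it lies in $G$. So $\sigma$ is not winning.
\end{proof}

\begin{remark}\label{rem:suslin}
The last step needs distributivity for $\lambda$ many dense sets, not just fewer. Suppose $S\subseteq{}^{<\omega_1}2$ is a Suslin tree: it is closed under initial segments, every node has both immediate successors and extensions on all higher countable levels, and all antichains are countable. Order $S$ by reverse inclusion. A dense open set contains a countable maximal antichain, hence all nodes above some level, so $S$ is $\omega$-distributive. Yet \textsf{Cut} wins $\mathcal G_{<\omega_1}$ on its regular open algebra. He opens with $1$, and when $a_\alpha$ is the cone of a node $t$ of length $\alpha$ he cuts it into the cones of $t^\frown0$ and $t^\frown1$. At a limit the product is the cone of the union of the nodes, or $0$ if the union is not in $S$. A win for \textsf{Choose} would give an uncountable branch, and the immediate successors that leave the branch would form an uncountable antichain.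
\end{remark}

\section{Shooting a club, and a trap for Choose}\label{sec:club}

We now need a $\lambda$-distributive algebra on which \textsf{Choose} has no winning strategy. It should fail to be closed in a way that \textsf{Cut} can exploit against any given strategy. The forcing that adds a club disjoint from a stationary set $T$ has this feature: a descending sequence of conditions has no lower bound if the maxima of the conditions increase to a point of $T$.

In this section $\kappa$ is a regular uncountable cardinal, $E=\{\gamma<\kappa:\operatorname{cf}\gamma=\omega\}$, and $T\subseteq E$ is \emph{stationary}, that is, it meets every closed unbounded (club) subset of $\kappa$. Let $P_T$ be the set of nonempty closed bounded $p\subseteq\kappa$ with $p\cap T=\emptyset$, where $q\le p$ if $q$ end-extends $p$, that is, $q\cap(\max p+1)=p$. Adding a successor ordinal on top of a condition gives a condition, so every condition has extensions with arbitrarily large maximum below $\kappa$.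

The order $P_T$ is separative. Compatible conditions are initial segments of a common extension and hence comparable. So if $q\not\le p$ are compatible, then $p$ properly end-extends $q$, and with $\eta=\min(p\setminus q)$ the condition $q\cup\{\eta+1\}\le q$ is incomparable with $p$. Let $\mathbb B_T$ be the regular open algebra of $P_T$, and let $\dot C$ name the union of the conditions in the generic filter.

It is forced that $\dot C$ is a club in $\kappa$ disjoint from $T$. Disjointness holds for each condition, and unboundedness follows by density. If $\gamma<\kappa$ is a limit point of $C$, take $p$ in the generic filter with $\max p>\gamma$; then $C\cap(\max p+1)=p$ is closed, so $\gamma\in p$. For $\beta<\kappa$ let $\dot\xi_\beta$ name $\min(\dot C\setminus(\beta+1))$, the next point of $\dot C$ above $\beta$.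

\textsf{Cut} would like to make \textsf{Choose} name the value of $\dot\xi_\beta$. The difficulty is that he may ask only yes-or-no questions. If $\kappa$ is at most the continuum, $\omega$ questions suffice.

\begin{lemma}\label{lem:questions}
Let $\kappa\le2^{\aleph_0}$ and let $\dot\xi$ be a $\mathbb B$-name for an ordinal below $\kappa$. There are $c_n\in\mathbb B$ $(n<\omega)$ such that every nonzero $a$ with $a\le c_n$ or $a\le -c_n$ for each $n$ decides $\dot\xi$.
\end{lemma}

\begin{proof}
Let $e:\kappa\to{}^\omega2$ be injective, $X_n=\{\eta<\kappa:e(\eta)(n)=1\}$ and $c_n=b_{X_n}$. Given $a$, choose $Y_n\in\{X_n,\kappa\setminus X_n\}$ with $a\le b_{Y_n}$. By \eqref{eq:b}, $0\ne a\le b_{\bigcap_nY_n}$, so $\bigcap_nY_n\neq\emptyset$. Any two elements of $\bigcap_nY_n$ have the same image under $e$, so this set is a singleton $\{\eta\}$.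
\end{proof}

If \textsf{Cut} plays $c_n$ in round $\alpha+n$ for all $n<\omega$, then $a_{\alpha+\omega}$ lies below $c_n$ or $-c_n$ for each $n$, so it is $0$ or decides $\dot\xi$. We then say that \textsf{Cut} has \emph{asked for} $\dot\xi$.

\subsection*{The model case $\kappa=\omega_1$}
Here $T$ is a stationary set of countable limit ordinals, and Lemma~\ref{lem:questions} applies in ZFC. Suppose \textsf{Choose} fixes an unbounded set $D\subseteq\omega_1$ of successor ordinals and, when asked for $\dot\xi_\beta$, answers $f(\beta)=\min(D\setminus(\beta+1))$. Finitely many answers are consistent, since the condition $\{f(\beta_0),\dots,f(\beta_n)\}$ forces $\dot\xi_{\beta_i}=f(\beta_i)$ for all $i\le n$. Now \textsf{Cut} picks $\gamma\in T$ in the club of limit points of $D$. If $D$ is the set of all successor ordinals, then $f(\beta)=\beta+1$ and any $\gamma\in T$ will do; if $D=\{\omega\zeta+1:\zeta<\omega_1\}$, then $\gamma$ must be a multiple of $\omega^2$. He fixes $\beta_0<\beta_1<\cdots$ cofinal in $\gamma$ and asks for $\dot\xi_{\beta_n}$ in the rounds from $\omega n$ to $\omega(n+1)$. Then $\beta_n<f(\beta_n)<\gamma$, and $a_{\omega^2}\le[\![f(\beta_n)\in\dot C]\!]$ for all $n$. Since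 $\dot C$ is closed, $a_{\omega^2}\le[\![\gamma\in\dot C]\!]=0$.

This play is not a strategy that works against all opponents: if \textsf{Cut} commits to $\gamma$ first, \textsf{Choose} can answer the first question with $\gamma+1$ and jump over the trap. The point $\gamma$ is chosen after the strategy of \textsf{Choose} is known, which is how both players can fail to have a winning strategy.

Two things remain. A real strategy may let its answers depend on the earlier questions; the next lemma handles this by closing under a function on finite sequences. And $\kappa=\omega_1$ is too small for Lemma~\ref{lem:cut}: the club $C$ is not in $V$, since $T$ is stationary there, so its enumeration is a new function from $\kappa$ into $V$. Thus $\lambda$-distributivity requires $\kappa>\lambda$, and the hypothesis $\kappa\le 2^{\aleph_0}$ of Lemma~\ref{lem:questions} becomes a real assumption.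

\subsection*{The tree of plays against a strategy}
Let $\lambda$ be uncountable, let $\tau$ be a winning strategy for \textsf{Choose} in $\mathcal G_{<\lambda}(\mathbb B_T)$, and let $\rho\le\lambda$ be regular uncountable. Let $Q_\rho$ be the set of sequences $s=\langle p_\beta:\beta<\alpha\rangle$ of elements of $\mathbb B_T$ with $\alpha<\rho$. We view $s$ as the moves of \textsf{Cut} after opening with $a_0=1$, with \textsf{Choose} answering by $\tau$, and we let $a(s)$ be the resulting element $a_\alpha$. Then $a(s)\neq0$, since $\alpha<\lambda$ and the partial run extends to a full run following $\tau$. If $s\subseteq t$, then $a(t)\le a(s)$. Ordered by reverse inclusion, $Q_\rho$ is ${<}\rho$-closed: as $\rho$ is regular, the union of a chain of size less than $\rho$ is in $Q_\rho$.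

\begin{lemma}\label{lem:trap}
There are $s_0\in Q_\rho$ and $\beta_0<\kappa$ such that for no $t\supseteq s_0$ in $Q_\rho$ does $a(t)$ decide $\dot\xi_{\beta_0}$.
\end{lemma}

\begin{proof}
Suppose not. For all $s\in Q_\rho$ and $\beta<\kappa$ choose $t(s,\beta)\supseteq s$ in $Q_\rho$ and $\xi(s,\beta)$ such that $a(t(s,\beta))$ forces $\dot\xi_\beta=\xi(s,\beta)$. As $a(t(s,\beta))\neq0$, we have $\beta<\xi(s,\beta)<\kappa$. For finite sequences $u\in\kappa^{<\omega}$ define
\[
s_\emptyset=\emptyset,\qquad s_{u^\frown\beta}=t(s_u,\beta),\qquad \xi_{u^\frown\beta}=\xi(s_u,\beta).
\]
So $\xi_u$ is the last answer when the ordinals listed in $u$ are asked about in turn. Let $K$ be the set of limit $\gamma<\kappa$ such that $\xi_u<\gamma$ for all nonempty $u\in\gamma^{<\omega}$.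

The set $K$ is club. It is closed because a finite sequence below a limit point $\gamma$ of $K$ lies below some smaller element of $K$. For unboundedness, start from any $\eta_0<\kappa$ and choose $\eta_{n+1}<\kappa$ above $\eta_n$ and above all $\xi_u$ with $u\in\eta_n^{<\omega}$; there are fewer than $\kappa$ such $u$, and $\kappa$ is regular. Then $\sup_n\eta_n<\kappa$ lies in $K$.

Pick $\gamma\in T\cap K$. Since $\operatorname{cf}\gamma=\omega$, there are $\beta_0<\beta_1<\cdots$ cofinal in $\gamma$. Let $u_n=\langle\beta_0,\dots,\beta_n\rangle$. Then $\beta_n<\xi_{u_n}<\gamma$, so the $\xi_{u_n}$ have supremum $\gamma$. The sequences $s_{u_n}$ increase with $n$, and $s=\bigcup_ns_{u_n}\in Q_\rho$ because $\rho$ is regular uncountable. For each $n$,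
\[
a(s)\le a(s_{u_n})\le[\![\xi_{u_n}\in\dot C]\!].
\]
Since $\dot C$ is forced to be closed and disjoint from $T$, we get $a(s)\le[\![\gamma\in\dot C]\!]=0$, a contradiction.
\end{proof}

\section{A stationary set with distributive club forcing}\label{sec:T}

The set $T$ must be stationary for Lemma~\ref{lem:trap}, but it cannot be too large. If $T=E$, all conditions are finite, because an infinite closed bounded set contains the supremum of its first $\omega$ points; then the dense open sets $\{p:|p|\ge n\}$ have empty intersection. To meet $\lambda$ dense sets one builds a descending $\lambda$-sequence of conditions whose suprema at limit stages all avoid $T$, and for a given $T$ we have no control over these suprema. We therefore run the construction for many pairwise disjoint sets $T_i$ at once and make all the sequences pass through the same suprema. Each limit stage then eliminates at most one $i$.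

\begin{lemma}\label{lem:T}
Let $\lambda$ be an uncountable cardinal and $\kappa=\lambda^{++}$. There is a stationary $T\subseteq E$ such that $P_T$ and $\mathbb B_T$ are $\lambda$-distributive.
\end{lemma}

\begin{proof}
The set $E$ is stationary, since every club contains the supremum of its first $\omega$ points. Solovay's theorem states that a stationary subset of a regular uncountable cardinal $\kappa$ is the union of $\kappa$ pairwise disjoint stationary sets. Fix pairwise disjoint stationary $T_i\subseteq E$ for $i<\lambda^+$, and suppose that no $P_{T_i}$ is $\lambda$-distributive. Choose $p_i\in P_{T_i}$ and dense open $D^i_\alpha\subseteq P_{T_i}$ ($\alpha<\lambda$) such that $p_i$ has no extension in $\bigcap_{\alpha<\lambda}D^i_\alpha$.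

By recursion on $\alpha\le\lambda$ we define ordinals $\gamma_\alpha<\kappa$, decreasing sets $A_\alpha\subseteq\lambda^+$ with $|\lambda^+\setminus A_\alpha|\le|\alpha|$, and conditions $q^i_\alpha\in P_{T_i}$ for $i\in A_\alpha$, such that $\max q^i_\alpha\le\gamma_\alpha$ and $q^i_\alpha\le q^i_\beta$ for $\beta\le\alpha$.
\begin{itemize}
\item Let $A_0=\lambda^+$, $q^i_0=p_i$ and $\gamma_0=\sup_i\max p_i$.
\item Let $A_{\alpha+1}=A_\alpha$. For $i\in A_\alpha$ choose $q^i_{\alpha+1}\le q^i_\alpha$ in $D^i_\alpha$ with $\max q^i_{\alpha+1}>\gamma_\alpha$: first extend above $\gamma_\alpha$, then into $D^i_\alpha$. Let $\gamma_{\alpha+1}=\sup_{i\in A_\alpha}\max q^i_{\alpha+1}$.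
\item For limit $\alpha$ let $\gamma_\alpha=\sup_{\beta<\alpha}\gamma_\beta$, let $A_\alpha=\{i\in\bigcap_{\beta<\alpha}A_\beta:\gamma_\alpha\notin T_i\}$, and let $q^i_\alpha=\bigcup_{\beta<\alpha}q^i_\beta\cup\{\gamma_\alpha\}$ for $i\in A_\alpha$.
\end{itemize}
Each supremum is taken over at most $\lambda^+$ ordinals below the regular cardinal $\kappa=\lambda^{++}$, so $\gamma_\alpha<\kappa$. A limit stage removes at most one new index, because the $T_i$ are disjoint; this gives the bound on $|\lambda^+\setminus A_\alpha|$. Let $\alpha$ be a limit and $i\in A_\alpha$. From $\gamma_\beta<\max q^i_{\beta+1}\le\gamma_{\beta+1}$ for $\beta<\alpha$ we see that the maxima of the $q^i_\beta$ have supremum $\gamma_\alpha$, and that this supremum is not attained. The union of the $q^i_\beta$ is an increasing union of closed sets under end-extension, so $\gamma_\alpha$ is the only limit point that it lacks. Hence $q^i_\alpha$ is closed, it end-extends each $q^i_\beta$, and it misses $T_i$ because $\gamma_\alpha\notin T_i$.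

Since $|\lambda^+\setminus A_\lambda|\le\lambda$, there is $i\in A_\lambda$. Then $q^i_\lambda\le p_i$, and $q^i_\lambda\le q^i_{\alpha+1}\in D^i_\alpha$ puts $q^i_\lambda$ in every $D^i_\alpha$. This contradicts the choice of $p_i$, so some $P_{T}$ with $T=T_i$ is $\lambda$-distributive. Finally, $P_T$ is dense in $\mathbb B_T\setminus\{0\}$, and a dense open subset of the latter traces a dense open subset of $P_T$; so $\mathbb B_T$ is $\lambda$-distributive as well.
\end{proof}

The proof needs more than $\lambda$ indices, so that one survives, and it needs $\kappa$ to be regular and larger than the number of indices, so that the suprema stay below $\kappa$. This is where $\lambda^{++}$ comes from.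

\begin{proof}[Proof of Theorem~\ref{thm:continuum}]
Let $\kappa=\lambda^{++}\le2^{\aleph_0}$, let $T$ be as in Lemma~\ref{lem:T}, and let $\mathbb B=\mathbb B_T$. By Lemma~\ref{lem:cut}, \textsf{Cut} has no winning strategy. Suppose $\tau$ is winning for \textsf{Choose}. As $\lambda$ is uncountable, we may take $\rho=\omega_1$. Let $s_0,\beta_0$ be as in Lemma~\ref{lem:trap}, let $c_n$ be as in Lemma~\ref{lem:questions} for $\dot\xi_{\beta_0}$, and let $t=s_0{}^\frown\langle c_n:n<\omega\rangle$. Then $t$ has countable length, so $t\in Q_{\omega_1}$ and $a(t)\neq0$. By Lemma~\ref{lem:questions}, $a(t)$ decides $\dot\xi_{\beta_0}$, contrary to the choice of $s_0$ and $\beta_0$.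
\end{proof}

\begin{remark}
If $t(s,\beta)$ in the proof of Lemma~\ref{lem:trap} is always obtained by appending the $\omega$ questions of Lemma~\ref{lem:questions}, then $s_{u_n}$ has length $\omega(n+1)$ and $s$ has length $\omega^2$. So under $2^{\aleph_0}\ge\lambda^{++}$ no strategy of \textsf{Choose} on $\mathbb B_T$ even guarantees $a_{\omega^2}\neq0$.
\end{remark}

\section{From a winning strategy to a generic embedding}\label{sec:embedding}

Without the assumption on the continuum, Lemma~\ref{lem:trap} still says that from some position on \textsf{Choose} keeps answering questions about an ordinal $\dot\xi<\kappa$ without ever naming it. One way to do this is to use an ultrafilter. If $U$ is a nonprincipal ultrafilter on $\kappa$ closed under intersections of fewer than $\lambda$ sets, and \textsf{Cut} opens with $\kappa$ in $\mathcal G_{<\lambda}(P(\kappa))$, then \textsf{Choose} can always take the piece in $U$; every $a_\alpha$ is in $U$, so none is empty or a singleton. We show that conversely her answers form such an ultrafilter. The obstacle is that her answer to ``is $\dot\xi\in X$?'' may depend on the earlier play. We remove the dependence by fixing a single play in which every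 question is asked, namely a generic branch through $Q_\rho$.

Throughout this section $\lambda$ is uncountable, $\kappa=\lambda^{++}$, $T$ is as in Lemma~\ref{lem:T}, $\mathbb B=\mathbb B_T$, the strategy $\tau$ is winning for \textsf{Choose}, and $\rho\le\lambda$ is regular uncountable. Take $s_0,\beta_0$ from Lemma~\ref{lem:trap}, let $\dot\xi=\dot\xi_{\beta_0}$ and $b_X=[\![\dot\xi\in X]\!]$. The forcing $Q_0=\{t\in Q_\rho:t\supseteq s_0\}$ is ${<}\rho$-closed. Let $h$ be $Q_0$-generic over $V$. Any two elements of $h$ have a common extension, so $h$ is a chain under inclusion, and by density it contains sequences of arbitrarily large length below $\rho$. In $V[h]$ define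
\[
U=\{X\in P(\kappa)^V:\ a(t)\le b_X\text{ for some }t\in h\}.
\]

\begin{lemma}\label{lem:U}
$U$ is a nonprincipal ultrafilter on the algebra $P(\kappa)^V$. If $\nu<\rho$ and $\langle X_i:i<\nu\rangle\in V[h]$ is a sequence of elements of $U$, then the sequence is in $V$ and $\bigcap_{i<\nu}X_i\in U$.
\end{lemma}

\begin{proof}
By \eqref{eq:b}, $U$ is upward closed, and $\emptyset\notin U$ since $a(t)\neq0$. Let $X\in P(\kappa)^V$. For any $t\in Q_0$, the extension $t'=t^\frown b_X$ has $a(t')\le b_X$ or $a(t')\le -b_X=b_{\kappa\setminus X}$. By genericity $X\in U$ or $\kappa\setminus X\in U$. No singleton is in $U$, because no $a(t)$ with $t\in Q_0$ decides $\dot\xi$.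

Let $\langle X_i:i<\nu\rangle$ be as in the statement, and in $V[h]$ choose $t_i\in h$ with $a(t_i)\le b_{X_i}$. Both sequences are in $V$ by (F2). Since $\rho$ is regular in $V$, the lengths of the $t_i$ are bounded by some $\alpha<\rho$. Take $t\in h$ of length at least $\alpha$. It is comparable with each $t_i$ and at least as long, so it extends each $t_i$. Hence $a(t)\le\prod_ib_{X_i}=b_{\bigcap_iX_i}$, and $\bigcap_iX_i\in U$. The case $\nu=2$ shows that $U$ is a filter.
\end{proof}

In $V[h]$ form the ultrapower $\mathrm{Ult}(V,U)$. Its elements are the classes $[f]$ of functions $f\in V$ with domain $\kappa$, where $[f]=[g]$ if $\{\eta:f(\eta)=g(\eta)\}\in U$ and $[f]\in_U[g]$ if $\{\eta:f(\eta)\in g(\eta)\}\in U$. These sets are in $V$, so $U$ measures them, and \L o\'s's theorem holds with the usual proof: $\varphi([f_1],\dots,[f_n])$ holds in the ultrapower if and only if $\{\eta:V\models\varphi(f_1(\eta),\dots,f_n(\eta))\}\in U$. The map sending $x$ to the class of the constant function with value $x$ is therefore elementary.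

\begin{lemma}\label{lem:j}
The ultrapower is well-founded. The resulting elementary embedding $j:V\to M$ into its transitive collapse has a critical point $\delta$, and $\rho\le\delta\le\kappa$ and $(2^\mu)^V<\delta$ for all $\mu<\rho$.
\end{lemma}

\begin{proof}
\emph{Well-foundedness.} Suppose $[f_{n+1}]\in_U[f_n]$ for all $n<\omega$. By Lemma~\ref{lem:U}, which applies since $\omega<\rho$, the sets $\{\eta:f_{n+1}(\eta)\in f_n(\eta)\}$ have a common element $\eta$, and $f_0(\eta)\ni f_1(\eta)\ni\cdots$ contradicts foundation. The relation $\in_U$ is set-like, since every $\in_U$-predecessor of $[f]$ is represented by a function into $\bigcup\operatorname{ran}f\cup\{\emptyset\}$. So the transitive collapse $M$ exists, and we identify $[f]$ with its image in $M$.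

\emph{The bound $\delta\le\kappa$.} Suppose $j(\eta)=\eta$ for all $\eta\le\kappa$. The identity function satisfies $[\mathrm{id}]<j(\kappa)=\kappa$, so $[\mathrm{id}]=\eta=j(\eta)$ for some $\eta<\kappa$. By \L o\'s's theorem $\{\eta\}\in U$, which is false. So $j$ moves some ordinal $\le\kappa$.

\emph{The bound $\delta\ge\rho$.} Let $\nu<\rho$ and $[f]<j(\nu)$, so that $X=\{\eta:f(\eta)\in\nu\}\in U$. If no $f^{-1}\{i\}$ with $i<\nu$ were in $U$, then $X\cap\bigcap_{i<\nu}(\kappa\setminus f^{-1}\{i\})=\emptyset$ would be in $U$ by Lemma~\ref{lem:U}. So $[f]=j(i)$ for some $i<\nu$. Thus $j(\nu)=\{j(i):i<\nu\}$, and by induction $j(\nu)=\nu$ for all $\nu<\rho$.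

\emph{The bound $2^\mu<\delta$.} Let $\mu<\rho$ and suppose $\delta\le(2^\mu)^V$. Fix an injective $r:\delta\to P(\mu)$ in $V$. Since $\delta<j(\delta)=\operatorname{dom}j(r)$, we may let $x=j(r)(\delta)\subseteq j(\mu)=\mu$. By (F2), $x\in V$. We have $j(x)=x$, because $j(x)\subseteq\mu$ and, for $\zeta<\mu$, $\zeta\in x$ if and only if $\zeta=j(\zeta)\in j(x)$. So $j(x)\in\operatorname{ran}j(r)$, and by elementarity $x=r(\zeta)$ for some $\zeta<\delta$. Then
\[
j(r)(\zeta)=j(r)(j(\zeta))=j(r(\zeta))=j(x)=x=j(r)(\delta),
\]
although $j(r)$ is injective and $\zeta\neq\delta$.
\end{proof}

\section{The role of $0^\#$ and the proof of Theorem~\ref{thm:embedding}}\label{sec:sharp}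

The statement ``$0^\#$ exists'' says that there is a club class $I$ of ordinals, containing all uncountable cardinals, such that for every uncountable cardinal $\nu$ the set $I\cap\nu$ has size $\nu$, is a set of order indiscernibles for $(L_\nu,\in)$, and generates $L_\nu$ in the sense that every element of $L_\nu$ is definable in it from members of $I\cap\nu$. We use it only through three theorems of ZFC.
\begin{itemize}
\item[(Z1)] If $0^\#$ exists, then every uncountable cardinal is inaccessible in $L$. In particular $V\ne L$, as $\aleph_1$ is not inaccessible.
\item[(Z2)] (Kunen; see \cite[Ch.~18]{Jech}.) If $\alpha,\beta$ are limit ordinals and $k:L_\alpha\to L_\beta$ is a nontrivial elementary embedding with critical point below $|\alpha|$, then $0^\#$ exists.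
\item[(Z3)] (Jensen's covering theorem.) If $0^\#$ does not exist, then every uncountable set $X$ of ordinals is contained in some $Y\in L$ with $|Y|=|X|$.
\end{itemize}
Our embedding lives in $V[h]$, so (Z2) gives $0^\#$ there, and we have to bring it back to $V$.

\begin{lemma}\label{lem:sharp}
If $0^\#$ does not exist in $V$, then it does not exist in any extension $V[h]$ by a set forcing $Q$.
\end{lemma}

\begin{proof}
Let $\nu>|Q|$ be a singular cardinal of $V$; then $\nu\ge\aleph_\omega$. Let $X\subseteq\nu$ be cofinal of size $\operatorname{cf}\nu$. Applying (Z3) in $V$ to $X\cup\omega_1$ gives $Y\in L$ with $X\subseteq Y$ and $|Y|\le\operatorname{cf}\nu+\aleph_1<\nu$. The set $Y\cap\nu\in L$ is cofinal in $\nu$ and has order type less than $\nu$, so $\nu$ is singular in $L$. Forcing with $Q$ preserves cardinals above $|Q|$, so $\nu$ is an uncountable cardinal of $V[h]$, and $L$ is the same in both models. By (Z1) in $V[h]$, $0^\#$ does not exist there.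
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embedding}]
Let $\mathbb B=\mathbb B_T$ with $T$ as in Lemma~\ref{lem:T}. It is $\lambda$-distributive, and \textsf{Cut} has no winning strategy by Lemma~\ref{lem:cut}. If \textsf{Choose} has a winning strategy and $\rho\le\lambda$ is regular uncountable, the forcing $Q_0$ of Section~\ref{sec:embedding} adds the required embedding by Lemma~\ref{lem:j}. It remains to show that \textsf{Choose} has no winning strategy under (a) or (b). Suppose she has one.

(a) Let $\mu<\lambda$ be infinite with $2^\mu\ge\lambda^{++}$, and take $\rho=\mu^+\le\lambda$. The embedding gives $2^\mu<\delta\le\lambda^{++}\le2^\mu$, a contradiction.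

(b) Take $\rho=\omega_1$, and let $j:V\to M$ in $V[h]$ have critical point $\delta$. Let $\alpha>\delta$ be a cardinal of $V[h]$. By elementarity and the absoluteness of the constructible hierarchy, $j(L_\alpha)=L_{j(\alpha)}$, and $j(\alpha)$ is a limit ordinal. For $x\in L_\alpha$ we have $L_\alpha\models\varphi(x)$ if and only if $L_{j(\alpha)}\models\varphi(j(x))$, so $j\restriction L_\alpha:L_\alpha\to L_{j(\alpha)}$ is elementary. It is a set in $V[h]$ with critical point $\delta<\alpha=|\alpha|^{V[h]}$. By (Z2), $0^\#$ exists in $V[h]$, and by Lemma~\ref{lem:sharp} it exists in $V$, contrary to (b).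
\end{proof}

\section{Determinacy from generic embeddings}\label{sec:converse}

The embeddings in Proposition~\ref{prop:converse} have a property that Theorem~\ref{thm:embedding} does not assert: $M$ contains the pointwise image of an arbitrarily large set and sees it as having size at most $\lambda$. So in $M$ \textsf{Cut} can ask about every element of $\mathbb B$ in one run. If he has no winning strategy, \textsf{Choose} survives some such run, and her answers in it decide every element of $\mathbb B$ consistently. In $V$ she does not have these answers, but she can approximate them by conditions of a closed forcing, as in Example~\ref{ex:closed}.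

\begin{proof}[Proof of Proposition~\ref{prop:converse}]
Suppose \textsf{Cut} has no winning strategy in $\mathcal G_{<\lambda}(\mathbb B)$. We describe a winning strategy for \textsf{Choose} after an opening move $a\neq0$. Let $R$ be a ${<}\lambda$-closed forcing as in the hypothesis for $\theta=|\mathbb B|$, and let $h$ be $R$-generic with $j:V\to M$ in $V[h]$. If $\pi:\theta\to\mathbb B$ is a bijection in $V$, then $j''\mathbb B=j(\pi)''(j''\theta)$, so $j''\mathbb B\in M$ and $|j''\mathbb B|^M\le\lambda$. Since the critical point is above $\lambda$, we have $j(\lambda)=\lambda$, and by elementarity \textsf{Cut} has no winning strategy in $\mathcal G_{<\lambda}(j(\mathbb B))$ as computed in $M$.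

In $M$ let $\langle e_i:i<\lambda\rangle$ enumerate $j''\mathbb B$, with repetitions if necessary. The strategy that opens with $j(a)$ and plays $e_i$ in round $i$ belongs to $M$ and is not winning there. So $M$ contains a run against it whose elements $a'_i\in j(\mathbb B)$, $i<\lambda$, are all nonzero. In $V[h]$ let
\[
U=\{b\in\mathbb B:\ a'_i\le j(b)\text{ for some }i<\lambda\}.
\]
This set has three properties.
\begin{itemize}
\item[(i)] $a\in U$, since $a'_0=j(a)$.
\item[(ii)] For each $b\in\mathbb B$, $b\in U$ or $-b\in U$. Indeed $j(b)=e_i$ for some $i$, and $a'_{i+1}$ lies below $e_i=j(b)$ or below $-e_i=j(-b)$.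
\item[(iii)] If $\mu<\lambda$ and $\langle b_\nu:\nu<\mu\rangle\in V$ is a sequence of elements of $U$, then $\prod_\nu b_\nu\neq0$.
\end{itemize}
For (iii), let $i_\nu<\lambda$ be least with $a'_{i_\nu}\le j(b_\nu)$. The sequence $\langle i_\nu:\nu<\mu\rangle$ is in $V$ by (F2), and $\lambda$ is regular, so $i=\sup_\nu i_\nu<\lambda$. As $\mu$ is below the critical point, $j(\langle b_\nu:\nu<\mu\rangle)=\langle j(b_\nu):\nu<\mu\rangle$, and therefore $j(\prod_\nu b_\nu)$ is the product of the $j(b_\nu)$ in $j(\mathbb B)$. This product lies above $a'_i\neq0$, so $\prod_\nu b_\nu\neq0$ by elementarity.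

Let $\dot U$ be an $R$-name for $U$ and let $r_0\in R$ force (i)--(iii). Working in $V$ with a fixed well-order of $R$ to make all choices, \textsf{Choose} builds a descending sequence $\langle r_\alpha:\alpha<\lambda\rangle$ in $R$ along with the run. When \textsf{Cut} plays $p_\alpha$, she uses (ii) to find $r_{\alpha+1}\le r_\alpha$ and $c_\alpha\in\{p_\alpha,-p_\alpha\}$ such that $r_{\alpha+1}$ forces $c_\alpha\in\dot U$, and she selects $a_{\alpha+1}=a_\alpha\wedge c_\alpha$. At a limit $\alpha<\lambda$ she lets $r_\alpha$ be a lower bound of the earlier conditions, which exists since $R$ is ${<}\lambda$-closed. By induction $a_\alpha=a\wedge\prod_{\beta<\alpha}c_\beta$. The condition $r_\alpha$ forces $a$ and all $c_\beta$ with $\beta<\alpha$ into $\dot U$, and these fewer than $\lambda$ elements form a sequence in $V$. By (iii), $r_\alpha$ forces $a_\alpha\neq0$, which is a statement about $V$ and hence true. So \textsf{Choose} wins every run that follows this strategy.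
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{Levine}
Maxwell Levine, \emph{On Determinacy for Cut and Choose Games of Uncountable Length}, arXiv:2607.03444 (2026).

\end{thebibliography}
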